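# Products of units in strongly right alternative rings

## 1. Alternative rings: the product of two units is a unit

In an associative ring with unity, the product of two units is a unit, because $(ab)(b^{-1}a^{-1})=1$. The check moves brackets four times. How much associativity does the conclusion really need? The question below, from Michael Kinyon and J.D. Phillips, "Strongly right alternative rings and Bol loops", arXiv:math/0508005 (2005), asks this for rings in which only a weak, one-sided remnant of the associative law survives. We fix the vocabulary first. Juxtaposition binds more tightly than the dot, so $xy\cdot z=(xy)z$.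

**Definition (loops).** A magma $(L,\cdot)$ is a set with a binary operation. It is a *loop* if it has a neutral element $1$ and all right translations $R(a):x\mapsto xa$ and all left translations $L(a):x\mapsto ax$ are bijections. A magma is a *Bol magma* if it satisfies the right Bol identity
$$(xy\cdot z)y=x(yz\cdot y). \tag{1}$$
A *Bol loop* is a loop satisfying (1). A *Moufang loop* is a Bol loop that also satisfies the flexible law $x\cdot yx=xy\cdot x$.

Every group is a Moufang loop. A Bol loop that is not Moufang appears in Section 2.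

**Definition (rings).** Rings are not assumed associative. A ring is *right alternative* if $xy\cdot y=xy^2$. It is *strongly right alternative* if, in addition, $(R,\cdot)$ is a Bol magma. It is *alternative* if it is right alternative and also $x\cdot xy=x^2y$. In a ring with unity, a *unit* is an element with a two-sided inverse (uniqueness of the inverse is not part of the definition), and $\mathcal U(R)$ is the set of units.

Associative rings have all these properties. An alternative ring is strongly right alternative, since (1) is one of the classical Moufang identities, which hold in every alternative ring.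

The question: **if $R$ is strongly right alternative with unity, is $\mathcal U(R)$ a Bol loop under the ring multiplication?**

From here on, $R$ is a strongly right alternative ring with unity $1$. Maps $R(a)$ are written on the right of their argument and composed from left to right: $vR(a)R(b)=(va)b$. In this notation (1) and the right alternative law say
$$R(y)R(z)R(y)=R(yz\cdot y),\qquad R(y)^2=R(y^2). \tag{2}$$

Three lemmas hold in general. The first says that a single unit behaves as well as one could wish.

**Lemma 1.** If $ab=ba=1$, then $R(a)R(b)=R(b)R(a)=\mathrm{id}$. Hence inverses are unique. Moreover $L(a)$ is bijective, with inverse $v\mapsto (b(va))b$.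

*Proof.* Put $\alpha=R(a)$, $\beta=R(b)$. By (2), $\alpha\beta\alpha=R(ab\cdot a)=\alpha$, and likewise $\beta\alpha\beta=\beta$. So $\alpha\beta$ and $\beta\alpha$ are idempotent. Next, $ba^2=(ba)a=a$ by right alternativity, so
$$\beta\alpha\cdot\alpha\beta=\beta R(a^2)\beta=R(ba^2\cdot b)=R(ab)=\mathrm{id}.$$
Exchanging $a$ and $b$ gives $\alpha\beta\cdot\beta\alpha=\mathrm{id}$. Thus $\alpha\beta$ and $\beta\alpha$ are invertible idempotents, and an invertible idempotent is the identity. So $\alpha\beta=\beta\alpha=\mathrm{id}$. Then $R(b)=R(a)^{-1}$ is determined by $a$, and so is $b=1R(b)$.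

For $L(a)$, take $x=a$, $y=b$ in (1): $zb=(ab\cdot z)b=a(bz\cdot b)$. With $z=va$ the left side is $(va)b=v$, so
$$a\big((b(va))b\big)=v\quad\text{for all }v .$$
Thus $v\mapsto (b(va))b$ is a right inverse of the map $L(a)$. It is also a left inverse: exchanging $a$ and $b$ gives $b\big((a(vb))a\big)=v$. With $v=ta$, so that $vb=t$, this reads $b\big((at)a\big)=ta$. Multiplying by $b$ on the right, $\big(b((at)a)\big)b=(ta)b=t$. $\square$

The second lemma says that a product of units can always be cancelled and divided by on the left.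

**Lemma 2.** If $a,b\in\mathcal U(R)$, then $L(ab)$ is bijective.

*Proof.* By (1), $(ab\cdot z)b=a(bz\cdot b)$. Hence $L(ab)$ is the chain
$$z\ \mapsto\ bz\ \mapsto\ (bz)b\ \mapsto\ a\big((bz)b\big)\ \mapsto\ \big(a((bz)b)\big)b^{-1},$$
and each arrow is a bijection by Lemma 1. $\square$

The third lemma says that closure under multiplication is the only issue.

**Lemma 3.** If $\mathcal U(R)$ is closed under multiplication, then it is a Bol loop.

*Proof.* The element $1$ is a unit, and the inverse of a unit is a unit. For $a\in\mathcal U(R)$, closure shows that $R(a)$ and its inverse $R(a^{-1})$ map $\mathcal U(R)$ into itself, and so do $L(a)$ and its inverse $v\mapsto(a^{-1}(va))a^{-1}$. So both restrict to bijections of $\mathcal U(R)$. Identity (1) is inherited from $R$. $\square$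

Now the easy case.

**Proposition 4.** If $R$ is an alternative ring with unity, then $\mathcal U(R)$ is a Moufang loop.

*Proof.* Write $(x,y,z)=xy\cdot z-x\cdot yz$. Linearizing $(x,x,z)=0$ gives $(x,y,z)=-(y,x,z)$, so $(x,y,x)=-(y,x,x)=0$: the flexible law holds in $R$. Let $a,b$ be units and $c=ab$. By Lemma 2 there is $z$ with $cz=1$. By flexibility,
$$c(zc)=(cz)c=c=c\cdot 1,$$
and $L(c)$ is injective, so $zc=1$. Hence $ab$ is a unit, and Lemma 3 applies. The flexible law is inherited from $R$. $\square$

What changes in general? Only one thing: the equality $c(zc)=(cz)c$. For a product $c=ab$ of units we still have a right inverse $z$, and $L(c)$ is still injective, but nothing lets us move the bracket. The question is whether $zc=1$ anyway.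

## 2. A five-dimensional ring that is not flexible

Let $F$ be a field and let $N$ have basis $x,y,p,q$, with
$$xy=p,\qquad yx=-p,\qquad xp=q,$$
all other products of basis elements being $0$. Let $R=F1\oplus N$ with $1$ as unity.

*$R$ is strongly right alternative.* All products in $N$ lie in $Fp+Fq$, and $pN=qN=0$, so $(tu)v=0$ for $t,u,v\in N$. For $u=\alpha x+\beta y+\gamma p+\delta q$ we get $u^2=\alpha\beta(p-p)+\alpha\gamma q=\alpha\gamma q$. Since $Nq=0$, also $tu^2=0$ for $t\in N$. Let $\rho(u)$ be right multiplication by $u\in N$ on $R$. Then $\rho(u)\rho(v)$ sends $1\mapsto uv$ and $N\to0$. Hence $\rho(u)^2=\rho(u^2)$, so $\rho(u)\rho(v)+\rho(v)\rho(u)=\rho(uv+vu)$, and $\rho(u)\rho(v)\rho(u)=0$. For $\alpha,\beta\in F$,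
$$(\rho(u)+\alpha)(\rho(v)+\beta)(\rho(u)+\alpha)=\rho\big(\alpha(uv+vu)+\beta u^2+\alpha^2v+2\alpha\beta u\big)+\alpha^2\beta .$$
The right side is right multiplication by some element of $R$. That element is the image of $1$ under the left side, namely $\big((u+\alpha)(v+\beta)\big)(u+\alpha)$. This is (1). Similarly $(\rho(u)+\alpha)^2=\rho(u^2+2\alpha u)+\alpha^2$ is right multiplication by $(u+\alpha)^2$.

*$R$ is not flexible:* $x(yx)=-xp=-q$, while $(xy)x=px=0$. So Proposition 4 does not apply.

*The obvious guess for $(ab)^{-1}$ fails.* Let $a=1+x$ and $b=1+y$. As $x^2=y^2=0$, we have $a^{-1}=1-x$ and $b^{-1}=1-y$. With $u=x+y+p$,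
$$ab=1+u,\qquad b^{-1}a^{-1}=1-x-y-p=1-u,\qquad (ab)(b^{-1}a^{-1})=1-u^2=1-q\neq1 .$$
The cause is visible already for $a$ alone: $a^{-1}(ay)=(1-x)(y+p)=y-q\ne y$, so $L(a)^{-1}$ is not $L(a^{-1})$. The formula of Lemma 1 does work: with $v=ay=y+p$ we get $va=y$, $a^{-1}y=y-p$, and $(y-p)a^{-1}=y$.

The product $ab$ is still a unit, with inverse $1-u+q$:
$$(1+u)(1-u+q)=1-u^2+q+uq=1,\qquad (1-u+q)(1+u)=1-u^2+q+qu=1 .$$

*A Bol law without the Moufang law:* $a(ba)=(1+x)(1+x+y-p)=1+2x+y-q$, but $(ab)a=(1+x+y+p)(1+x)=1+2x+y$. Once we know that $\mathcal U(R)$ is a Bol loop, this shows that here it is not Moufang.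

So $b^{-1}a^{-1}$ is the wrong candidate. The right inverse $z$ of $ab$ can be computed from Lemma 2, but its formula gives no reason why $z(ab)=1$.

## 3. Working with right multiplications; finite rings

The two identities (2) concern right multiplications, so we work with operators. Let $E=\mathrm{End}(R,+)$, with maps on the right and composition from left to right. Put
$$J=\{R(r): r\in R\}\subseteq E .$$
This is an additive subgroup containing $\mathrm{id}=R(1)$, which we also write $1$. By (2), for $x,y,z\in J$ we have $x^2\in J$ and $xzx\in J$. Linearizing, with $\{x,y\}=xy+yx$,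
$$\{x,y\}\in J,\qquad xzy+yzx\in J. \tag{3}$$
Also $x^n\in J$ for all $n\ge0$, because $x^{n+2}=x\,x^n\,x$.

For $w\in E$ let $1w\in R$ be the image of the element $1$. If $x=R(r)$, then $1x=r$. So $x\in J$ is determined by the element $1x$, and every element of $R$ is $1s$ for exactly one $s\in J$. In other words,
$$x\in J,\ 1x=0\ \Longrightarrow\ x=0. \tag{4}$$
This is the test for equality in $J$: compare values at $1$. Finally, for $x,y\in J$ the product of the elements $1x$ and $1y$ in $R$ is $(1x)y=1xy$. The set $J$ is not closed under composition: $xy$ and $R(1xy)$ have the same value at $1$, but may differ.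

A second easy case shows the notation at work.

**Proposition 5.** If $R$ is finite, then $\mathcal U(R)$ is a Bol loop.

*Proof.* Let $a,b$ be units and $c=R(ab)\in J$. By Lemma 2, if $x\in J$ and $1cx=0$, then $x=0$. Since $E$ is finite, $c^m=c^{m+p}$ for some $m\ge0$, $p\ge1$. Take $m$ least. If $m\ge1$, then $x=c^{m-1}-c^{m+p-1}\in J$ satisfies $1cx=0$, so $x=0$, contradicting the choice of $m$. So $m=0$ and $c^p=1$. The element $1c^{p-1}$ satisfies $(1c)(1c^{p-1})=1c^p=1$, because $c^{p-1}\in J$, and $(1c^{p-1})(1c)=1c^p=1$. So $ab=1c$ is a unit, and Lemma 3 applies. $\square$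

In an infinite ring the powers of $c$ need not repeat, and we look for an argument that uses the right inverse. Suppose, as Lemma 2 provides, that

* (H1) if $x\in J$ and $1cx=0$, then $x=0$ (the element $1c$ is left cancellable);
* (H2) $1cz=1$ for some $z\in J$ (the element $1c$ has a right inverse).

The sensible first attempt copies Proposition 4. The operator $czc$ lies in $J$, and $1czc=(1cz)c=1c$, so $czc=c$ by (4). That is,
$$c\,(1-zc)=0 \quad\text{in } E.$$
We would like to cancel $c$. But (H1) cancels $c$ only in front of an element of $J$, and $1-zc$ is not known to lie in $J$; (3) provides only the symmetric combination $cz+zc$. This is exactly where the attempt stops: one symmetric combination lies in $J$, its two halves perhaps not.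

## 4. Statements of the theorems

**Theorem A.** Let $R$ be any strongly right alternative ring with unity. Then $\mathcal U(R)$ is closed under multiplication and is a Bol loop. Moreover, each $a\in\mathcal U(R)$ has a unique two-sided inverse $a^{-1}$, and $R(a),L(a)$ are bijections of all of $R$, with $R(a)^{-1}=R(a^{-1})$ and $L(a)^{-1}:v\mapsto(a^{-1}(va))a^{-1}$.

There is no assumption on torsion or finiteness.

**Theorem B.** Let $c\in R$ be such that $L(c)$ is injective and $1\in cR$. If $c=ab$ for some $a,b\in R$ with $R(a),R(b)$ injective, then $c$ is a unit. In particular, $x\in R$ is a unit iff $L(x)$ and $R(x)$ are both bijective, iff they are both injective and $1\in xR$.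

**Definition.** An element $x$ of a ring $S$ is *quasiregular* if $x\circ y=y\circ x=0$ for some $y\in S$, where $x\circ y=x+y+xy$.

In $\mathbb Z$ we have $1+x\circ y=(1+x)(1+y)$, so the quasiregular integers are $0$ and $-2$. In the ring $N$ of Section 2 every $u$ is quasiregular, with $y=-u+u^2$: since $uu^2=u^2u=0$, we get $u+y+uy=u^2-u^2=0$ and $y+u+yu=u^2-u^2=0$.

**Theorem C.**
(i) If two of $a,b,ab$ are units and these two include $a$ or $b$, then all three are units. (Any two of the three include $a$ or $b$.)
(ii) If $S$ is a strongly right alternative ring, possibly without unity, then the set of quasiregular elements of $S$ is a Bol loop under $x\circ y=x+y+xy$.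

All of this rests on one statement about operators.

**Proposition 6.** Let $c,z\in J$ satisfy (H1) and (H2), and suppose $1c=1ab$ with $a,b\in J$ injective operators. Then $cz=zc=1$.

Sections 5 to 8 prove it. **In these sections all letters $a,b,c,s,x,y,z$ denote elements of $J$**, that is, operators, and $c,z$ satisfy (H1) and (H2).

A guide, not used in the proof: think of "reading a word in elements of $J$ backwards" as a mirror. It fixes each letter. The operators $P=1-cz$ and $Q=1-zc$ are mirror images. By (3), mirror-symmetric sums of words of length two and three lie in $J$, but (3) says nothing about $xyzw+wzyx$. The crux will be that $Pxy+yxQ$ lies in $J$; written out, it is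
$$xy+yx-(czxy+yxzc),$$
which involves a length-four sum. To bring it within reach of (3) we build matrix units from $c$ and $z$, and use them to rewrite it as a sum of length three.

## 5. The idempotents $P$ and $Q$

**Step 1: the basic relations.** We show that $P$ and $Q$ are orthogonal idempotents, each annihilated on suitable sides by $c$ and $z$.

We saw that $czc=c$. Also $1c(zcz)=(1cz)cz=1cz$, so $1c(zcz-z)=0$, where $zcz-z\in J$. By (H1), $zcz=z$. Hence $cz$ and $zc$ are idempotent, so
$$P=1-cz,\qquad Q=1-zc$$
are idempotent, and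
$$Pc=0,\quad cQ=0,\quad Qz=0,\quad zP=0,\quad 1P=0. \tag{5}$$
(For instance $Pc=c-czc=0$ and $zP=z-zcz=0$; the last relation is (H2).) Next,
$$J\cap PE=0,\qquad J\cap QE=0. \tag{6}$$
Indeed, every element of $PE$ has value $0$ at $1$, so (4) gives the first. If $x\in J\cap QE$, then $cx=0$ because $cQ=0$, so $1cx=0$ and $x=0$ by (H1). Relation (6) is the tool for proving that things vanish.

Now $cz+zc$ and $1+cz^2c$ lie in $J$. Their values at $1$ are $1+1zc$ and $1+(1cz)zc=1+1zc$. So they are equal by (4), which says
$$PQ=1-cz-zc+cz^2c=0 .$$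
Also $QP=1-zc-cz+zc^2z$ lies in $J$ and in $QE$, so $QP=0$ by (6). Put
$$e_0=P+Q=2-cz-zc\in J .$$

**Step 2: no power of $c$ or $z$ connects $P$ with $Q$.** For $k\ge1$, expand using (5):
$$e_0c^ke_0=Qc^kP,\qquad e_0z^ke_0=Pz^kQ,$$
since $Pc^k=0=c^kQ$ and $Qz^k=0=z^kP$. Both left sides lie in $J$. So the first lies in $J\cap QE=0$ and the second in $J\cap PE=0$. With Step 1 for $k=0$,
$$Qc^kP=0=Pz^kQ\qquad(k\ge0). \tag{7}$$

## 6. Matrix units inside $E$, and room to move

For orientation, let $v_0,v_1,\dots$ be a basis of a vector space and let $v_iz=v_{i+1}$, $v_{i+1}c=v_i$, $v_0c=0$, operators on the right. Then $zc=1$, $P=1-cz$ is the projection onto $v_0$, and $c^iPz^j$ sends $v_i$ to $v_j$ and the other basis vectors to $0$. So shifts produce matrix units. We do the same on the $P$ side and, mirrored, on the $Q$ side.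

**Step 3: matrix units.** For $i,j\ge0$ put
$$u_{ij}=c^iPz^j,\qquad w_{ij}=z^iQc^j,$$
so $u_{00}=P$, $w_{00}=Q$. Then
$$u_{ij}u_{kl}=\delta_{jk}u_{il},\qquad w_{ij}w_{kl}=\delta_{jk}w_{il},\qquad u_{ij}w_{kl}=0=w_{ij}u_{kl}. \tag{8}$$
The last two hold because $u_{ij}w_{kl}=c^i(Pz^{j+k}Q)c^l$ and $w_{ij}u_{kl}=z^i(Qc^{j+k}P)z^l$, and (7) applies. For the first, if $j\ge1$, then by (7)
$$Pz^jc=Pz^{j-1}\,zc=Pz^{j-1}(1-Q)=Pz^{j-1}.$$
Repeating this, $Pz^jc^k=Pz^{j-k}$ if $j\ge k$, and $Pz^jc^k=0$ if $j<k$, since $Pc=0$. As $zP=0$, we get $Pz^jc^kP=\delta_{jk}P$. The second is the same: for $j\ge1$, $Qc^jz=Qc^{j-1}(1-P)=Qc^{j-1}$ by (7), and $Qz=0$, $cQ=0$, so $Qc^jz^kQ=\delta_{jk}Q$.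

The single $u_{ij}$ are not known to lie in $J$, but their mirror-symmetrizations do:
$$\gamma_{ij}=u_{ij}+w_{ji}=c^i(1-cz)z^j+z^j(1-zc)c^i=\{c^i,z^j\}-\{c^{i+1},z^{j+1}\}\in J .$$
Put $e_k=\gamma_{kk}=u_{kk}+w_{kk}$; this agrees with $e_0$ above. By (8) the $e_k$ are orthogonal idempotents in $J$, and
$$u_{ij}=e_iu_{ij}=u_{ij}e_j,\qquad w_{ij}=e_iw_{ij}=w_{ij}e_j. \tag{9}$$

**Step 4: for all $x\in J$,**
$$PxQ=0. \tag{10}$$
This extends (7) from powers of $z$ to all of $J$. We isolate $PxQ$ by multiplying with $\gamma$'s on both sides, which stays in $J$. By (8), with $\gamma_{10}=u_{10}+w_{01}$,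
$$\gamma_{10}e_0=u_{10},\qquad e_0\gamma_{10}=w_{01}.$$
So $u_{10}xw_{01}=\gamma_{10}(e_0xe_0)\gamma_{10}\in J$. With $\gamma_{01}=u_{01}+w_{10}$ we have $\gamma_{01}u_{10}=P$ and $w_{01}\gamma_{01}=Q$, so
$$PxQ=\gamma_{01}(u_{10}xw_{01})\gamma_{01}\in J\cap PE=0 .$$

**Step 5: reduction to $k$-free pairs.** The next steps need an index $k$ whose idempotent $e_k$ does not interfere with the given $x$ and $y$. Here we show that we may assume there is one.

Call $y\in J$ *$k$-free* ($k\ge1$) if $e_ky=ye_k=0$. For example, $e_1xe_1$ is $k$-free for every $k\ge2$. By (9), if $y$ is $k$-free, then for all $i$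
$$u_{ik}y=w_{ik}y=0,\qquad yu_{ki}=yw_{ki}=0. \tag{11}$$
Let $f=1-e_1-\dots-e_5\in J$. It is orthogonal to $e_1,\dots,e_5$. Multiplying $x\in J$ on both sides by $1=f+e_1+\dots+e_5$ writes $x$ as the sum of
$$e_ixe_i,\qquad fxf,\qquad e_ixe_j+e_jxe_i\ (i<j),\qquad e_ixf+fxe_i\qquad(1\le i,j\le5),$$
and all of these lie in $J$ by (3). Each piece is $k$-free for all $k\in\{1,\dots,5\}$ except the at most two indices that occur in it. A piece of $x$ and a piece of $y$ together exclude at most four indices, so some $k\in\{1,\dots,5\}$ makes both $k$-free. Consequently, if $\Phi:J\times J\to E$ is biadditive, $M\subseteq E$ is an additive subgroup, and $\Phi(x,y)\in M$ whenever $x,y$ are both $k$-free for some $k\ge1$, then $\Phi(x,y)\in M$ for all $x,y\in J$.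

## 7. The operators $Pxy+yxQ$ and $PxyQ$

**Step 6: for all $x,y\in J$,**
$$Pxy+yxQ\in J. \tag{12}$$
This is the crux. The plan is to hide the factor $P=u_{0k}u_{k0}$ in a triple product: first absorb $u_{k0}$ into $x$, then apply (3) with middle letter the result.

By Step 5 let $x,y$ be $k$-free. By (11), $w_{0k}x=0=xu_{k0}$, so with $\gamma_{k0}=u_{k0}+w_{0k}$,
$$s:=\{\gamma_{k0},x\}=u_{k0}x+xw_{0k}\in J. \tag{13}$$
By (3), $\gamma_{0k}sy+ys\gamma_{0k}\in J$, where $\gamma_{0k}=u_{0k}+w_{k0}$. We compute both terms. Using (8), then $w_{0k}y=0$,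
$$\gamma_{0k}sy=(Px+u_{0k}xw_{0k}+w_{k0}xw_{0k})y=Pxy .$$
Using $yu_{k0}=0$, then (8),
$$ys\gamma_{0k}=yxw_{0k}(u_{0k}+w_{k0})=yxQ .$$
The sum is $Pxy+yxQ$.

**Step 7: if $x,y\in J$ are $k$-free ($k\ge1$), then**
$$u_{k0}xyQ+Pyxw_{0k}\in J. \tag{14}$$
This is a shifted mixed form of (12), needed once in Step 8. We obtain it from a larger element of $J$ by removing the unwanted part.

With $s$ as in (13), (3) gives $sye_0+e_0ys\in J$. Since $w_{0k}y=0=yu_{k0}$, we have $sy=u_{k0}xy$ and $ys=yxw_{0k}$, so
$$sye_0+e_0ys=u_{k0}xyP+u_{k0}xyQ+Pyxw_{0k}+Qyxw_{0k}. \tag{15}$$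
The unwanted part is $u_{k0}xyP+Qyxw_{0k}$. To see that it lies in $J$, use (12) and $PQ=QP=0$:
$$\rho:=e_0(Pxy+yxQ)e_0=PxyP+QyxQ+P(xy+yx)Q=PxyP+QyxQ\in J,$$
where $P(xy+yx)Q=0$ by (10), since $xy+yx\in J$. By (8), as $k\ge1$,
$$\gamma_{k0}P=u_{k0},\quad \gamma_{k0}Q=0,\quad P\gamma_{k0}=0,\quad Q\gamma_{k0}=w_{0k}.$$
Hence $\{\gamma_{k0},\rho\}=u_{k0}xyP+Qyxw_{0k}\in J$. Subtracting this from (15) gives (14).

**Step 8: for all $x,y\in J$,**
$$PxyQ=0. \tag{16}$$
For one factor this was (10); for a product $xy$, which need not lie in $J$, it takes more work. The plan: choose $s\in J$ so that comparing values at $1$ yields two identities, from (12) with $z^k$ and from (12) and (14) with another power $z^N$. Then combine them through (10).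

By Step 5 let $x,y$ be $k$-free with $k\ge1$, and put $N=k+1$. Let $s\in J$ be the element with
$$1s=1u_{k0}xyc^N .$$
For $r\ge1$, (7) gives $cz^rQ=(1-P)z^{r-1}Q=z^{r-1}Q$, and $cQ=0$. Hence
$$c^Nz^NQ=Q,\qquad c^Nz^kQ=c^{N-k}Q=0. \tag{17}$$

(a) By (12) for the pair $(z^k,s)$, $Pz^ks+sz^kQ\in J$. Its value at $1$ is $0+1u_{k0}xyc^Nz^kQ=0$, by $1P=0$ and (17). So it is $0$ by (4). Multiply on the left by $Pz^N$. Since $zP=0$, the first term disappears:
$$Pz^Nsz^kQ=0 .$$

(b) By (14), and by (12) for the pair $(z^N,s)$,
$$T=(u_{k0}xyQ+Pyxw_{0k})-(Pz^Ns+sz^NQ)\in J .$$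
As $1P=0$ and by (17), $1T=1u_{k0}xyQ-1u_{k0}xyc^Nz^NQ=0$. So $T=0$. Multiply on the left by $Pz^k=u_{0k}$. The terms beginning with $P$ disappear because $k\ge1$ and $zP=0$, and $u_{0k}u_{k0}=P$:
$$PxyQ=Pz^ksz^NQ .$$

(c) By (3), $z^ksz^N+z^Nsz^k\in J$, so (10) gives $Pz^ksz^NQ=-Pz^Nsz^kQ$. The right side is $0$ by (a). With (b), $PxyQ=0$.

## 8. Proof of Proposition 6

We now use, for the first time, that $1c=1ab$ with $a,b\in J$ injective. By (12) for the pair $(b,a)$,
$$t=Pba+abQ\in J .$$
Its value at $1$ is $1t=0+1abQ=1cQ=0$, since $1P=0$ and $cQ=0$. So $t=0$ by (4). Multiply on the left by $P$ and use (16) for the pair $(a,b)$: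
$$0=Pba+PabQ=Pba .$$
So $vPba=0$ for all $v\in R$. Since $a$ is injective, $vPb=0$; since $b$ is injective, $vP=0$. Hence $P=0$. Then $Q=e_0\in J\cap QE=0$ by (6). So $cz=zc=1$. $\square$

## 9. Proofs of Theorems A and B

**Theorem A.** Let $a,b\in\mathcal U(R)$ and $c=ab$. By Lemma 2, $L(c)$ is bijective, so it is injective and $cz=1$ for some $z\in R$. The operators $R(c),R(z)$ therefore satisfy (H1) and (H2): for $x=R(r)$ we have $1R(c)x=cr$. Moreover $1R(c)=c=ab=1R(a)R(b)$, and $R(a),R(b)$ are injective by Lemma 1. Proposition 6, applied to the operators $R(c),R(z),R(a),R(b)$, gives $R(c)R(z)=R(z)R(c)=\mathrm{id}$. Applying these to the element $1$ gives $cz=zc=1$. So $ab$ is a unit, and $\mathcal U(R)$ is closed under multiplication. By Lemma 3 it is a Bol loop. The remaining assertions are Lemma 1. $\blacksquare$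

**Theorem B.** Let $L(c)$ be injective, $cz=1$, and $c=ab$ with $R(a),R(b)$ injective. These are the hypotheses of Proposition 6 for $R(c),R(z),R(a),R(b)$, and evaluating its conclusion at $1$ gives $cz=zc=1$. So $c$ is a unit.

For the second part we go around a circle. If $x$ is a unit, then $L(x)$ and $R(x)$ are bijective by Lemma 1. If they are bijective, they are injective and $1\in xR$. If they are injective and $1\in xR$, apply the first part to $c=x=x\cdot1$, noting that $R(1)=\mathrm{id}$ is injective: $x$ is a unit. $\blacksquare$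

## 10. Division among units, and quasiregular elements: Theorem C

**Part (i).** If $a$ and $b$ are units, then $ab$ is a unit by Theorem A. If $a$ and $ab$ are units, then
$$b=L(a)^{-1}(ab)=\big(a^{-1}((ab)a)\big)a^{-1}$$
is built from units by products, so it is a unit by Theorem A. If $b$ and $ab$ are units, then $a=(ab)b^{-1}$ by Lemma 1, again a product of units. $\blacksquare$

**Part (ii), first step: adjoining a unity keeps the hypotheses.** Let $S^1=\mathbb Z\oplus S$ be the usual unital hull, with $(n+y)(m+z)=nm+(nz+my+yz)$. For $y\in S$ let $\rho(y)$ be right multiplication by $y$ on $S^1$. Then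
$$\rho(y)\rho(z)\rho(y)=\rho(yz\cdot y),\qquad \rho(y)^2=\rho(y^2).$$
Indeed, on $S$ these hold by hypothesis, and applied to $1$ they read $(yz)y=(yz)y$ and $yy=y^2$. Linearizing the second, $\rho(y)\rho(z)+\rho(z)\rho(y)=\rho(yz+zy)$. Right multiplication by $y+n$ is $\rho(y)+n$. For $n,k\in\mathbb Z$, expanding,
$$(\rho(y)+n)(\rho(z)+k)(\rho(y)+n)=\rho\big(yz\cdot y+n(yz+zy)+ky^2+n^2z+2nky\big)+n^2k .$$
The right side is right multiplication by an element of $S^1$. That element is the image of $1$, which by the left side is $\big((y+n)(z+k)\big)(y+n)$. So $S^1$ satisfies (1). Likewise $(\rho(y)+n)^2=\rho(y^2+2ny)+n^2$ is right multiplication by $(y+n)^2$, so $S^1$ is right alternative. Thus $S^1$ is strongly right alternative with unity, and $\mathcal U(S^1)$ is a Bol loop by Theorem A.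

**Part (ii), second step: transporting the structure.** For $x,y\in S$ we have $(1+x)(1+y)=1+x\circ y$. The projection $S^1\to\mathbb Z$ is a ring homomorphism, so it sends the inverse of a unit in $1+S$ to $1$; hence that inverse lies in $1+S$. It follows that $x$ is quasiregular if and only if $1+x$ lies in
$$G=\mathcal U(S^1)\cap(1+S).$$
The set $G$ contains $1$. It is closed under products, since $\mathcal U(S^1)$ is (Theorem A) and $1+S$ is, and it is closed under inverses. For $g\in G$ the maps $R(g)$, $R(g)^{-1}=R(g^{-1})$, $L(g)$ and $L(g)^{-1}:v\mapsto(g^{-1}(vg))g^{-1}$ all send $G$ into itself. So $G$ is a subloop of the Bol loop $\mathcal U(S^1)$, hence a Bol loop. The bijection $x\mapsto1+x$ carries the quasiregular elements of $S$ with $\circ$ onto $G$ with multiplication. So the quasiregular elements of $S$ form a Bol loop under $\circ$, with neutral element $0$. $\blacksquare$
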